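# A spectral gap for conformally covariant operators on the cylinder $\mathbb S^{n-1}\times\mathbb R$

## 1. The guess "invertible as soon as $k<n$", tried on the Laplacian and the Dirac operator

Take a differential operator of order $k$ that every $n$-dimensional Riemannian manifold carries, and suppose that under a conformal change of metric it changes only by powers of the conformal factor. Look at it on the round cylinder $Z=\mathbb S^{n-1}\times\mathbb R$. The cylinder is not compact, so nothing prevents the spectrum from reaching $0$. Does it? The answer one would first guess is: it does not, provided $k<n$. Let us see what the simplest cases say. The precise definitions come in Section 2. For now we need one formula. Write points of $Z$ as $(x,t)$. The map $\iota(x,t)=e^tx$ identifies $Z$ with $\mathbb R^n\setminus\{0\}$, with $r=|y|=e^t$, and it pulls the Euclidean metric back to $e^{2t}$ times the product metric $g$. For the operators considered here, the operator $P_0$ on flat space and the operator $P_g$ on the cylinder are related by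
$$P_g\,\varphi=r^{\frac{n+k}2}\,P_0\big(r^{-\frac{n-k}2}\varphi\big).\tag{1}$$

**Case A: the conformal Laplacian, $k=2<n$.** Here $L_g=\Delta_g+\frac{n-2}{4(n-1)}\mathrm{Scal}_g$ with $\Delta_g\ge0$, and $P_0=-\sum\partial_i^2$. Put $a=\frac{n-2}2$ and use $r\partial_r=\partial_t$, so that $-\sum\partial_i^2=r^{-2}\big(-\partial_t^2-2a\,\partial_t+\Delta_{\mathbb S^{n-1}}\big)$. Moving $r^{-a}$ to the left replaces $\partial_t$ by $\partial_t-a$, and (1) gives
$$-(\partial_t-a)^2-2a(\partial_t-a)+\Delta_{\mathbb S^{n-1}}=-\partial_t^2+\Delta_{\mathbb S^{n-1}}+\tfrac{(n-2)^2}4 .$$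
This agrees with $L_g$, since $\mathrm{Scal}_g=(n-1)(n-2)$. The spectrum is $[(n-2)^2/4,\infty)$, so the guess holds.

**Case B: the Dirac operator on the cylinder over $\mathbb S^1$, $k=1$, $n=2$.** On $\mathbb R^2=\mathbb C$, in a parallel frame of spinors, the Dirac operator is
$$D_0=\begin{pmatrix}0&-2\partial_z\\2\partial_{\bar z}&0\end{pmatrix}.$$
With $z=e^{t+i\alpha}$ we have $2\partial_{\bar z}=e^{i\alpha}r^{-1}(\partial_t+i\partial_\alpha)$. By (1) the lower left entry on the cylinder is $e^{i\alpha}(\partial_t-\frac12+i\partial_\alpha)$, and the upper right entry is $-e^{-i\alpha}(\partial_t-\frac12-i\partial_\alpha)$. On pairs $\big(A\,e^{il\alpha},B\,e^{i(l+1)\alpha}\big)e^{i\lambda t}$ this operator is the Hermitian matrix whose lower left entry is $i\lambda-(l+\frac12)$. Its eigenvalues are $\pm\sqrt{\lambda^2+(l+\frac12)^2}$ with $l\in\mathbb Z$ and $\lambda\in\mathbb R$. The spectrum is $(-\infty,-\frac12]\cup[\frac12,\infty)$, and the guess holds.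

**Case C: the same expression with a sign change.** Let the differential expression of Case B act on functions with $\varphi(\alpha+2\pi,t)=-\varphi(\alpha,t)$. This is the Dirac operator for the other spin structure of the circle, the one that does not extend over the disc. Now $l\in\frac12+\mathbb Z$, the value $l=-\frac12$ occurs, and the spectrum is all of $\mathbb R$. A bounded null solution is $\varphi=(e^{-i\alpha/2},0)$. On the punctured plane it is $r^{-1/2}\varphi=(z^{-1/2},0)$.

**Case D: $k=n=2$.** The conformal Laplacian in dimension $2$ is $\Delta_g$, and on $\mathbb S^1\times\mathbb R$ it has spectrum $[0,\infty)$. It is not invertible. A bounded null solution is $\varphi=1$, which on the plane is again the constant function $1$.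

The two failures point the same way. In Case C the null solution $z^{-1/2}$ has size exactly $r^{-(n-k)/2}$, but it changes sign around the origin, so it is not a section of any bundle over a full neighborhood of $0$. In Case D the solution does extend over $0$, but the weight $r^{(n-k)/2}$ is $1$, so extending gives no decay on the cylinder. The proof below lives at the origin of $\mathbb R^n$, a point that the cylinder does not contain.

## 2. Conformally covariant elliptic operators and the two theorems

Fix integers $n>k\ge1$. The following notion is from Bernd Ammann and Pierre Jammes, "The supremum of conformally covariant eigenvalues in a conformal class", arXiv:0708.0529 (2007). There it is formalized as a contravariant functor from $n$-dimensional Riemannian manifolds with conformal embeddings (or Riemannian spin manifolds with spin-structure-preserving conformal embeddings) to a category of operators. The properties are these.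

**Definition.** A *conformally covariant elliptic operator of order $k$ and of bidegree $((n-k)/2,(n+k)/2)$* is an assignment $P$ such that:

* (i) To every $n$-dimensional Riemannian (resp. Riemannian spin) manifold $(M,g)$ it assigns a vector bundle $V_g\to M$ with a fiberwise metric and a formally self-adjoint elliptic differential operator $P_g:\Gamma(V_g)\to\Gamma(V_g)$ of order $k$.
* (ii) For every conformal embedding $\iota:(M_1,g_1)\hookrightarrow(M_2,g_2)$ (spin-structure preserving in the spin case) there is a vector bundle isomorphism $\kappa:\iota^*V_{g_2}\to V_{g_1}$ preserving fiberwise length, compatible with composition of embeddings. If $\iota^*g_2=f^2g_1$ with $f>0$, and $\kappa_*\varphi=\kappa\circ\varphi\circ\iota$ for $\varphi\in\Gamma(V_{g_2})$, then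
$$\kappa_*P_{g_2}=f^{-\frac{n+k}2}\,P_{g_1}\,f^{\frac{n-k}2}\,\kappa_* .\tag{2}$$
* (iii) The coefficients of $P$ are continuous in the $C^k$-topology of metrics: for every metric $g$ on $M$ and compact $K\subset M$ there is a $C^k$-neighborhood $\mathcal U$ of $g|_K$ such that for every $\tilde g$ with $\tilde g|_K\in\mathcal U$ there is a bundle isomorphism $\hat\kappa:V_g|_K\to V_{\tilde g}|_K$ over the identity for which the coefficients of $P_g-(\hat\kappa_*)^{-1}P_{\tilde g}\hat\kappa_*$ depend continuously on $\tilde g$ in the $C^k$-topology. (That topology is induced by $\max_{0\le s\le k}\|(\nabla_g)^s(g_1-g_2)\|_{C^0(K)}$ for any background metric $g$.)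

Examples are the Dirac operator ($k=1$, spin case) and the conformal Laplacian ($k=2$). For the latter $V_g$ is the trivial line bundle, $\kappa$ is the identity on fibers, and $\kappa_*\varphi=\varphi\circ\iota$. For $\iota(x,t)=e^tx$ and $f=e^t$, equation (2) is what Case A verified.

On $Z=\mathbb S^{n-1}\times\mathbb R$ we take the product metric $g$ and, in the spin case, the spin structure induced from $\mathbb R^n\setminus\{0\}$. It is unique for $n\ge3$; for $n=2$ it is the bounding one on $\mathbb S^1$. Write $S=\mathbb S^{n-1}$ and $V=V_g$. The operator $P_g$ is self-adjoint in $L^2$ with domain the Sobolev space $H^k$ (the precise space and a proof are in Section 4). We say that $P$ is *invertible on $\mathbb S^{n-1}\times\mathbb R$* if $P_g:\Gamma_{H^k}(V)\to\Gamma_{L^2}(V)$ is invertible. Equivalently, for some $\sigma>0$ the spectrum lies in $(-\infty,-\sigma]\cup[\sigma,\infty)$. The conjecture asks for invertibility for every such $P$ with $k<n$. It is true.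

**Theorem 1.** Let $1\le k<n$ and let $P$ satisfy (i) and (ii). Then $P_g$ is invertible on $\mathbb S^{n-1}\times\mathbb R$.

Axiom (iii) is not used. The second theorem is sharper. In it $n\ge2$, the order $k\ge1$ is arbitrary unless stated otherwise, and $P$ satisfies (i) and (ii) for this $k$ and the bidegree $((n-k)/2,(n+k)/2)$. Let $p(\xi)$ be the principal symbol of $P_{g_{\rm eucl}}$ at $0\in\mathbb R^n$ with the convention $\partial\mapsto i\xi$. It is a Hermitian matrix (formal self-adjointness gives this), homogeneous of degree $k$, and invertible for $\xi\ne0$. Let $c>0$ be the minimum over $|\xi|=1$ of the absolute values of the eigenvalues of $p(\xi)$. For $k<n$ put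
$$\gamma_{n,k}=2^k\left[\frac{\Gamma(\frac{n+k}4)}{\Gamma(\frac{n-k}4)}\right]^2 .$$

**Theorem 2.**

* **(a) Normal form.** There is a global orthonormal trivialization of $V_{g_{\rm eucl}}\to\mathbb R^n$ in which $P_{g_{\rm eucl}}=P_0:=p(-i\partial)$, a homogeneous constant-coefficient operator. Consequently, in a global orthonormal trivialization of $V\to Z$,
$$P_g=e^{\frac{n+k}2t}\,P_0\,e^{-\frac{n-k}2t}\qquad(y=e^tx),$$
and this operator commutes with all translations in $t$.
* **(b) Explicit gap.** If $k<n$, then $\operatorname{spec}(P_g)\cap(-c\gamma_{n,k},c\gamma_{n,k})=\emptyset$. Equivalently,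
$$\int_{\mathbb R^n}|y|^{-k}|u|^2\le(c\gamma_{n,k})^{-2}\int_{\mathbb R^n}|y|^k|P_0u|^2\qquad (u\in C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)).$$
If $k$ is even and $p(\xi)=c|\xi|^k\,\mathrm{Id}$ (e.g. the conformal Laplacian, with $c=1$), then $c\gamma_{n,k}\in\operatorname{spec}(P_g)$, so the constant is sharp. For $k=2$ the number $\gamma_{n,2}$ equals $(n-2)^2/4$.
* **(c) Classification.** $P_g$ is invertible on $\mathbb S^{n-1}\times\mathbb R$ if and only if $k<n$ or $k-n$ is odd.

In particular $k<n$ cannot be relaxed to $k\le n$: this is Case D.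

**Conventions.** Everything is smooth. Real bundles are complexified, which changes neither hypotheses nor conclusions. The product $\langle\cdot,\cdot\rangle$ is linear in the first slot, $\Gamma_c$ denotes smooth compactly supported sections, and $N$ is the rank of $V$. Three conformal maps appear:

* $\iota:Z\to\mathbb R^n$, $\iota(x,t)=e^tx$, with $f=e^t$ and image $\mathbb R^n\setminus\{0\}$;
* $\tau:Z\to Z$, $\tau(x,t)=(x,t+1)$, with $f=1$;
* $\delta:\mathbb R^n\to\mathbb R^n$, $\delta(y)=ey$, with $f=e$; and $\iota\circ\tau=\delta\circ\iota$.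

In the spin case $\iota$ preserves spin structures by the choice made on $Z$, $\delta$ does because the spin structure of $\mathbb R^n$ is unique, and $\tau$ does because it corresponds to $\delta|_{\mathbb R^n\setminus\{0\}}$. If a morphism includes a choice of lift to the spin structure, fix one. Finally, (2) also holds for sections $u$ defined only over the image of the embedding. Indeed, near a given point replace $u$ by $\eta u$, where $\eta$ is a cutoff supported in the image and equal to $1$ near the point. Both sides of (2) at a point depend only on the germ of $u$ there.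

The textbook facts we use are these. A distributional solution of an elliptic equation $P\varphi=h$ with $h$ smooth is smooth, and interior estimates bound $H^{s+k}$ norms on a smaller set by $H^s$ norms of $P\varphi$ and $L^2$ norms of $\varphi$ on a larger one. On a closed manifold a formally self-adjoint elliptic operator of order $k$ is Fredholm of index $0$ from $H^k$ to $L^2$, with smooth kernel. If $A$ is self-adjoint and $\|A\varphi\|\ge\sigma\|\varphi\|$ on its domain with $\sigma>0$, then $\operatorname{spec}A\cap(-\sigma,\sigma)=\emptyset$: for real $|\lambda|<\sigma$ one has $\|(A-\lambda)\varphi\|\ge(\sigma-|\lambda|)\|\varphi\|$, so $A-\lambda$ is injective with closed range, and the orthogonal complement of the range is $\ker(A-\lambda)=0$.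

## 3. Separation of variables, and the missing Fourier transform in $t$

In Cases A and B we took a Fourier transform in $t$, which replaced $\partial_t$ by $i\lambda$ and left an operator on the compact sphere for each $\lambda$. This is the sensible first approach in general: every translation $\tau_s(x,t)=(x,t+s)$ is an isometry, so (ii) provides a length-preserving lift $\kappa_{\tau_s}$ to $V$ that commutes with $P_g$.

The approach stops at one definite place. Axioms (i) and (ii) do not say that $\kappa_{\tau_s}$ depends continuously on $s$. Without that there is no generator of translations, no frame of $V$ in which translation simply shifts $t$, and no Fourier transform with respect to $s$ that commutes with $P_g$. (Such a frame does exist, by Theorem 2(a), but that takes an argument.)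

One translation, however, always comes with a lift: $\tau=\tau_1$. So we decompose with respect to the group $\mathbb Z$ generated by $\tau$ instead of $\mathbb R$. The sphere is replaced by the closed manifold $S\times(\mathbb R/\mathbb Z)$, the frequency $\lambda\in\mathbb R$ by a phase $\theta\in[0,2\pi]$, and the question becomes whether there is a solution $\varphi\neq0$ of $P_g\varphi=0$ that is multiplied by $e^{i\theta}$ under translation.

To exclude such solutions we need to show that a bounded solution decays as $t\to-\infty$. Decay at one end does not contradict being a solution: in Case A the function $e^{(n-2)t/2}$ solves $L_g\varphi=0$ and decays as $t\to-\infty$. But it is not bounded, and a solution that only picks up a phase under translation has $|\varphi|$ periodic in $t$. For such a solution decay at one end is fatal. So there are two things to do: reduce to phases $\theta$ (Section 4), and prove decay at $-\infty$ (Section 5).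

## 4. Floquet operators on $S\times(\mathbb R/\mathbb Z)$

We do this for any lift of $\tau$, since a second lift will be used in Section 9. Nothing in this section needs $k<n$.

**Definition.** An *isometric lift of $\tau$ commuting with $P_g$* is an operator $T$ on sections of $V$ of the form $(T\varphi)(z)=\kappa(z)\varphi(\tau(z))$, where $\kappa(z):V_{\tau(z)}\to V_z$ are isometries depending smoothly on $z$, and $TP_g=P_gT$.

By (ii) with $f=1$, the map $\kappa=\kappa_\tau$ gives one. If $V$ is the trivial line bundle with $\kappa=1$, then $T$ is the plain shift $(T\varphi)(x,t)=\varphi(x,t+1)$.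

Fix such a $T$. The maps $\kappa(z)^{-1}:V_z\to V_{\tau(z)}$ and their powers make $\mathbb Z$ act on $V$ by bundle isometries covering the free action generated by $\tau$. Let $W=V/\mathbb Z\to X:=S\times(\mathbb R/\mathbb Z)$ be the quotient Hermitian bundle. A section of $W$ is a section $\varphi$ of $V$ with $\varphi(\tau(z))=\kappa(z)^{-1}\varphi(z)$, that is, $T\varphi=\varphi$. The operator $P_g$ descends to $W$. Choose a metric connection on $W$ and let $\nabla$ be its pullback to $V$. Then $H^k(V)$ is the space of $u\in L^2$ with $\|u\|_{H^k}^2=\sum_{j\le k}\|\nabla^ju\|^2_{L^2(Z)}<\infty$. Since $X$ is compact and everything is $T$-invariant, $P_g:H^k\to L^2$ is bounded.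

**Lemma 1.** For any $k\ge1$, $P_g$ is self-adjoint with domain $H^k(V)$, $\Gamma_c(V)$ is dense in $H^k(V)$, and $H^k(V)=\{u\in L^2:P_gu\in L^2\}$. In particular $H^k(V)$ does not depend on $T$ or $\nabla$.

*Proof.* Let $u\in L^2$ with $P_gu\in L^2$ in the sense of distributions. By the interior elliptic estimate, $u\in H^k_{loc}$ and
$$\|u\|^2_{H^k(S\times[m,m+1])}\le C\big(\|P_gu\|^2_{L^2(S\times[m-1,m+2])}+\|u\|^2_{L^2(S\times[m-1,m+2])}\big)$$
for $m=0$. Applying this to $T^mu$, and using that $T$ preserves all norms and commutes with $P_g$, gives it for every $m\in\mathbb Z$ with the same $C$. Each point lies in three of the larger slabs (up to a null set), so summing gives $\|u\|^2_{H^k}\le3C(\|P_gu\|^2+\|u\|^2)$. Hence the maximal domain $\{u\in L^2:P_gu\in L^2\}$ is contained in $H^k$, and equality holds because $P_g:H^k\to L^2$ is bounded.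

Cutting off by $\chi(t/R)$ with $R\to\infty$ and then mollifying on a compact set shows that $\Gamma_c(V)$ is dense in $H^k$. Since the graph norm is bounded by the $H^k$ norm, the closure $\bar P$ of $P_g|_{\Gamma_c}$ has domain containing $H^k$, and its domain is contained in the maximal domain, which is $H^k$. By formal self-adjointness, the Hilbert space adjoint of $P_g|_{\Gamma_c}$ is the operator $P_g$ on the maximal domain. So $\bar P^*=\bar P$ with domain $H^k$. $\square$

**Definition.** For $\theta\in\mathbb R$ the *Floquet operator* is $P_\theta=e^{-i\theta t}P_ge^{i\theta t}$.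

For instance $e^{-i\theta t}\partial_te^{i\theta t}=\partial_t+i\theta$, so for the conformal Laplacian $P_\theta=-(\partial_t+i\theta)^2+\Delta_S+\frac{(n-2)^2}4$ acting on functions that are $1$-periodic in $t$. It multiplies $e^{2\pi ilt}Y(x)$, with $\Delta_SY=\mu Y$, by $(\theta+2\pi l)^2+\mu+\frac{(n-2)^2}4$.

In general $T(e^{i\theta t}\varphi)=e^{i\theta}e^{i\theta t}T\varphi$. So
$$P_\theta T=e^{-i\theta t}P_g\,e^{-i\theta}\,T\,e^{i\theta t}=e^{-i\theta}\,e^{-i\theta t}\,T\,P_ge^{i\theta t}=e^{-i\theta}\,e^{i\theta}\,T\,e^{-i\theta t}P_ge^{i\theta t}=TP_\theta ,$$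
and $P_\theta$ descends to $\Gamma(W)$. There it is elliptic of order $k$, with the same principal symbol as $P_g$, and formally self-adjoint, because multiplication by $e^{i\theta t}$ is unitary. By the product rule $P_\theta=\sum_{j=0}^k\theta^jB_j$ with differential operators $B_j$ of order at most $k$. Each $B_j$ is a linear combination of the $P_\theta$ at $k+1$ distinct values of $\theta$, so it also descends to $W$. Hence $\theta\mapsto P_\theta\in\mathcal B(H^k(W),L^2(W))$ is norm continuous.

**Lemma 2.** If every $P_\theta:\Gamma(W)\to\Gamma(W)$, $\theta\in\mathbb R$, is injective, then $P_g$ is invertible on $Z$.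

*Proof.* **Step 1: a uniform estimate on $X$.** As $X$ is closed, $P_\theta:H^k(W)\to L^2(W)$ is Fredholm of index $0$ with smooth kernel. The kernel is zero, so $P_\theta$ is bijective. Inversion is continuous on invertible operators, so $P_\theta^{-1}$ depends norm continuously on $\theta$, and by compactness of $[0,2\pi]$ there is $C$ with
$$\|v\|_{L^2(X)}\le C\|P_\theta v\|_{L^2(X)}\qquad\text{for all }\theta\in[0,2\pi],\ v\in H^k(W).\tag{3}$$

**Step 2: decompose a section of $V$ into phases.** Let $\varphi\in\Gamma_c(V)$ and put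
$$\varphi_\theta=\sum_{m\in\mathbb Z}e^{-i\theta m}T^m\varphi .$$
At a point $z$ the section $T^m\varphi$ is an isometry applied to $\varphi(\tau^m(z))$, so the sum is locally finite. Shifting the index gives $T\varphi_\theta=\sum_me^{-i\theta m}T^{m+1}\varphi=e^{i\theta}\varphi_\theta$, and $P_g\varphi_\theta=(P_g\varphi)_\theta$ because $P_g$ commutes with $T$. Put $v_\theta=e^{-i\theta t}\varphi_\theta$. Then $Tv_\theta=e^{-i\theta}e^{-i\theta t}T\varphi_\theta=v_\theta$, so $v_\theta\in\Gamma(W)$, and $P_\theta v_\theta=e^{-i\theta t}P_g\varphi_\theta=e^{-i\theta t}(P_g\varphi)_\theta$. With the fundamental domain $Q=S\times[0,1]$, (3) says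
$$\|\varphi_\theta\|_{L^2(Q)}\le C\,\|(P_g\varphi)_\theta\|_{L^2(Q)} .\tag{4}$$

**Step 3: reassemble by Parseval.** For fixed $z$, $\theta\mapsto\varphi_\theta(z)\in V_z$ is a trigonometric polynomial with coefficients $(T^m\varphi)(z)$. By Parseval, and because $T$ is isometric,
$$\int_0^{2\pi}\|\varphi_\theta\|^2_{L^2(Q)}\frac{d\theta}{2\pi}=\sum_m\int_Q|T^m\varphi|^2=\sum_m\int_Q|\varphi(x,t+m)|^2=\|\varphi\|^2_{L^2(Z)} .$$
The same holds for $P_g\varphi$. Squaring (4) and integrating over $\theta$ gives $\|\varphi\|\le C\|P_g\varphi\|$ for $\varphi\in\Gamma_c(V)$. By density (Lemma 1) it holds on $H^k$. Since $P_g$ is self-adjoint on $H^k$, its spectrum does not meet $(-1/C,1/C)$. $\square$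

## 5. Bounded solutions extend over the origin of $\mathbb R^n$

This section proves Theorem 1. From now until its end $1\le k<n$. The point is that $P$ is defined on all of $\mathbb R^n$, and a bounded solution on the cylinder becomes a solution on $\mathbb R^n\setminus\{0\}$ whose singularity at $0$ is too weak to survive.

**Lemma 3.** If $\varphi\in\Gamma(V)$ is bounded and $P_g\varphi=0$, then there is $C'$ with $|\varphi(x,t)|\le C'e^{(n-k)t/2}$ for all $t\le0$.

*Proof.* **Step 1: move $\varphi$ to $\mathbb R^n\setminus\{0\}$.** Let $E=V_{g_{\rm eucl}}\to\mathbb R^n$ and $P_E=P_{g_{\rm eucl}}$, and let $\kappa$ belong to $\iota$. As $\iota$ is a diffeomorphism onto $\mathbb R^n\setminus\{0\}$, the map $\kappa_*:\Gamma(E|_{\mathbb R^n\setminus\{0\}})\to\Gamma(V)$ is bijective. Define $u$ by $\kappa_*u=e^{-(n-k)t/2}\varphi$. By (2) with $f=e^t$,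
$$\kappa_*P_Eu=e^{-\frac{n+k}2t}P_g\big(e^{\frac{n-k}2t}\kappa_*u\big)=e^{-\frac{n+k}2t}P_g\varphi=0 .$$
So $P_Eu=0$ on $\mathbb R^n\setminus\{0\}$. Since $\kappa$ preserves length, $|u(e^tx)|=e^{-(n-k)t/2}|\varphi(x,t)|$, hence
$$|u(y)|\le C|y|^{-\frac{n-k}2}.\tag{5}$$
Because $\frac{n-k}2<n$, $u$ is locally integrable on $\mathbb R^n$.

**Step 2: $P_Eu=0$ weakly across the origin.** Since $P_E$ is formally self-adjoint, the claim is $\int\langle u,P_Ew\rangle\,dy=0$ for every $w\in\Gamma_c(E)$. Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=0$ on $[0,1]$ and $\chi=1$ on $[2,\infty)$, and put $\chi_\varepsilon(y)=\chi(|y|/\varepsilon)$ for $0<\varepsilon\le1$. The section $\chi_\varepsilon w$ has compact support in $\mathbb R^n\setminus\{0\}$, where $u$ is smooth, so we may integrate by parts: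
$$0=\int\langle P_Eu,\chi_\varepsilon w\rangle=\int\langle u,P_E(\chi_\varepsilon w)\rangle=\int\chi_\varepsilon\langle u,P_Ew\rangle+\int\langle u,[P_E,\chi_\varepsilon]w\rangle .$$
As $\varepsilon\to0$ the first term on the right tends to $\int\langle u,P_Ew\rangle$ by dominated convergence. For the second, write $P_E=\sum_{|\alpha|\le k}a_\alpha\partial^\alpha$ in a trivialization. Then
$$[P_E,\chi_\varepsilon]w=\sum_{|\alpha|\le k}a_\alpha\sum_{0\ne\beta\le\alpha}\binom\alpha\beta\,\partial^\beta\chi_\varepsilon\,\partial^{\alpha-\beta}w .$$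
Here $\partial^\beta\chi_\varepsilon$ is supported in $\{\varepsilon\le|y|\le2\varepsilon\}$ and is $O(\varepsilon^{-|\beta|})$ with $|\beta|\le k$, so $|[P_E,\chi_\varepsilon]w|\le C_w\varepsilon^{-k}$ there. With (5),
$$\Big|\int\langle u,[P_E,\chi_\varepsilon]w\rangle\Big|\le C\varepsilon^{-k}\int_{\varepsilon\le|y|\le2\varepsilon}|y|^{-\frac{n-k}2}dy\le C\,\varepsilon^{-k+n-\frac{n-k}2}=C\,\varepsilon^{\frac{n-k}2}\longrightarrow0 ,$$
where $C$ changes from one inequality to the next. The hypothesis $k<n$ is what makes the exponent positive.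

**Step 3: return to the cylinder.** By elliptic regularity $u$ agrees almost everywhere with a smooth section of $E$ over $\mathbb R^n$. As $u$ is continuous off $0$, it extends smoothly over $0$, and $|u|\le C'$ for $0<|y|\le1$. Thus $|\varphi(x,t)|=e^{(n-k)t/2}|u(e^tx)|\le C'e^{(n-k)t/2}$ for $t\le0$. $\square$

In Case C the function $z^{-1/2}$ obeys (5) with equality, but there is no bundle $E$ over the disc in which to integrate by parts against $w$. In Case D the exponent $(n-k)/2$ is $0$.

**Proof of Theorem 1.** Take $T$ from $\kappa_\tau$. By Lemma 2 we only need that each $P_\theta$ is injective on $\Gamma(W)$. Let $v\in\Gamma(W)$ with $P_\theta v=0$, and put $\varphi=e^{i\theta t}v\in\Gamma(V)$. Then $P_g\varphi=0$. Since $Tv=v$ and $T$ is isometric, $|\varphi(x,t+1)|=|\varphi(x,t)|$. So $|\varphi|$ is a continuous function on the compact manifold $X$, hence bounded, and Lemma 3 gives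
$$|\varphi(x,t)|=|\varphi(x,t-m)|\le C'e^{(n-k)(t-m)/2}\longrightarrow0\qquad(m\to\infty).$$
So $\varphi=0$ and $v=0$. $\blacksquare$

## 6. Blowing up at the origin: the constant-coefficient normal form

From here on $k\ge1$ is arbitrary and $n\ge2$. We prove Theorem 2(a). The dilation $\delta$ fixes $0$ and rescales $P_{g_{\rm eucl}}$. Zooming in at $0$ turns any operator into its frozen top-order part, and here zooming in does not change the operator except by a change of frame. The only issue is that the frames converge.

**Step 1: what the dilation does to the coefficients.** Choose an orthonormal trivialization of $V_{g_{\rm eucl}}$ over the contractible space $\mathbb R^n$, and write $P_{g_{\rm eucl}}=A=\sum_{|\alpha|\le k}a_\alpha(y)\partial^\alpha$. Let $(\delta_*w)(y)=\kappa(y)w(ey)$ be the operator that (ii) assigns to $\delta$, with $\kappa(y)$ unitary. As $f=e$ is constant, (2) reads $\delta_*A=e^{-k}A\delta_*$. Therefore $\delta_*^{-1}A=e^kA\delta_*^{-1}$, and by iteration $\delta_*^{-j}A=e^{jk}A\delta_*^{-j}$ for $j\ge0$. Moreover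
$$(\delta_*^{-j}w)(y)=K_j(y)\,w(e^{-j}y),\qquad K_j(y)=\kappa(e^{-1}y)^{-1}\kappa(e^{-2}y)^{-1}\cdots\kappa(e^{-j}y)^{-1},$$
with $K_j$ smooth and unitary. Let $(D_jw)(y)=w(e^{-j}y)$, so $\delta_*^{-j}=K_jD_j$. Then $AK_j=e^{-jk}K_j\,D_jAD_j^{-1}$. Since $D_j\partial_iD_j^{-1}=e^j\partial_i$ and $D_ja_\alpha D_j^{-1}=a_\alpha(e^{-j}\,\cdot)$,
$$AK_j=K_jA_j,\qquad A_j=\sum_{|\alpha|\le k}e^{-j(k-|\alpha|)}a_\alpha(e^{-j}y)\,\partial^\alpha .\tag{6}$$
As $j\to\infty$ the coefficients with $|\alpha|<k$ tend to $0$ and those with $|\alpha|=k$ tend to $a_\alpha(0)$, with all derivatives, locally uniformly. So $A_j\to\sum_{|\alpha|=k}a_\alpha(0)\partial^\alpha=p(-i\partial)=P_0$ with coefficients converging in $C^\infty_{loc}$.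

**Step 2: the frames $K_j$ are bounded in $C^\infty_{loc}$.** Apply (6) to a constant vector $\eta$. Only the term $\alpha=0$ survives, so
$$A(K_j\eta)=K_jb_j,\qquad b_j=A_j\eta=e^{-jk}a_0(e^{-j}y)\,\eta ,$$
and $(b_j)$ is bounded in $C^\infty_{loc}$. Being unitary, the $K_j$ are bounded in $L^2_{loc}$. If they are bounded in $H^{lk}_{loc}$ for some $l\ge0$, then so is $K_jb_j$, and the interior elliptic estimate for $A$ on concentric balls,
$$\|K_j\eta\|_{H^{(l+1)k}(B_R)}\le C\big(\|K_jb_j\|_{H^{lk}(B_{2R})}+\|K_j\eta\|_{L^2(B_{2R})}\big),$$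
shows that $K_j\eta$ is bounded in $H^{(l+1)k}_{loc}$ for every $\eta$. By induction on $l$ and Sobolev embedding, $(K_j)$ is bounded in $C^\infty_{loc}$.

**Step 3: the limit frame.** By Arzelà–Ascoli and a diagonal argument a subsequence of $(K_j)$ converges in $C^\infty_{loc}$ to a smooth $K$ with unitary values. For a smooth $w$, letting $j\to\infty$ along it in $A(K_jw)=K_jA_jw$ gives $AKw=KP_0w$. So $K^{-1}AK=P_0$, which is the operator in the trivialization changed by $K$.

**Step 4: the cylinder.** Carry this trivialization to $V\to Z$ by the isometries $\kappa_\iota$. Then $\kappa_*u=u\circ\iota$, and (2) with $f=e^t$ says $(P_0u)\circ\iota=e^{-\frac{n+k}2t}P_g\big(e^{\frac{n-k}2t}\,u\circ\iota\big)$. This is the stated formula and is also formula (1). For the translation $t\mapsto t+s$, that is $y\mapsto e^sy$, homogeneity gives $P_0(w(e^s\,\cdot))=e^{sk}(P_0w)(e^s\,\cdot)$. Hence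
$$r^{\frac{n+k}2}P_0\big(r^{-\frac{n-k}2}\varphi(e^sy)\big)=r^{\frac{n+k}2}\,e^{s\frac{n-k}2}\,e^{sk}\,\big(P_0\,r^{-\frac{n-k}2}\varphi\big)(e^sy)=(P_g\varphi)(e^sy),$$
because $\frac{n-k}2+k=\frac{n+k}2$. So $P_g$ commutes with all translations. $\square$

From now on we use these trivializations. The coefficients of $P_g$ do not depend on $t$, and for $\varphi=r^{\frac{n-k}2}u$ we have $P_g\varphi=r^{\frac{n+k}2}P_0u$. Since $dy=r^{n}\,d\mathrm{vol}_g$,
$$\|\varphi\|^2_{L^2(Z)}=\int|y|^{-k}|u|^2dy,\qquad\|P_g\varphi\|^2_{L^2(Z)}=\int|y|^k|P_0u|^2dy.\tag{7}$$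
Here $u$ runs through $C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)$ exactly when $\varphi$ runs through $\Gamma_c(V)$.

## 7. A weighted inequality and the gap $c\gamma_{n,k}$

Let $k<n$. By (7) the gap is a weighted estimate for the constant-coefficient operator $P_0$. Its symbol is bounded below by $c|\xi|^k$, so everything reduces to one estimate for $|\xi|^{-k}$, that is, for a Riesz potential.

**Step 1: Riesz kernels compose.** For $0<s<n$ put $c_{n,s}=\frac{\Gamma((n-s)/2)}{2^s\pi^{n/2}\Gamma(s/2)}$. We claim that for $s,s'>0$ with $s+s'<n$ and $x\ne0$,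
$$c_{n,s}\,c_{n,s'}\int|x-y|^{s-n}|y|^{s'-n}dy=c_{n,s+s'}|x|^{s+s'-n},\tag{8}$$
and that for $F\in C_c^\infty(\mathbb R^n,\mathbb C^N)$ and $0<s<n$,
$$(2\pi)^{-n}\int|\xi|^{-s}|\hat F(\xi)|^2d\xi=c_{n,s}\iint|x-y|^{s-n}\langle F(y),F(x)\rangle\,dx\,dy .\tag{9}$$
These are standard (Stein, *Singular Integrals and Differentiability Properties of Functions*, Ch. V.1). Here is a short derivation. Let $h_\rho(x)=(4\pi\rho)^{-n/2}e^{-|x|^2/4\rho}$ be the heat kernel, whose Fourier transform is $e^{-\rho|\xi|^2}$. The substitution $\rho\mapsto|x|^2/(4\rho)$ gives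
$$\frac1{\Gamma(s/2)}\int_0^\infty\rho^{\frac s2-1}h_\rho(x)\,d\rho=\frac{\Gamma(\frac{n-s}2)}{\Gamma(\frac s2)}(4\pi)^{-\frac n2}\Big(\frac{|x|^2}4\Big)^{\frac{s-n}2}=c_{n,s}|x|^{s-n}.$$
Since $h_\rho*h_{\rho'}=h_{\rho+\rho'}$ and all integrands are positive, the left side of (8) is
$$\frac1{\Gamma(\frac s2)\Gamma(\frac{s'}2)}\iint\rho^{\frac s2-1}\rho'^{\frac{s'}2-1}h_{\rho+\rho'}(x)\,d\rho\,d\rho'=\frac1{\Gamma(\frac{s+s'}2)}\int_0^\infty\sigma^{\frac{s+s'}2-1}h_\sigma(x)\,d\sigma$$
by the Beta integral, and this is the right side of (8). For (9), insert $|\xi|^{-s}=\frac1{\Gamma(s/2)}\int_0^\infty\rho^{s/2-1}e^{-\rho|\xi|^2}d\rho$, use Plancherel for each $\rho$ in the form $(2\pi)^{-n}\int e^{-\rho|\xi|^2}|\hat F|^2=\iint h_\rho(x-y)\langle F(y),F(x)\rangle$, and interchange the integrals. This is legitimate since $\iint|x-y|^{s-n}|F(y)||F(x)|<\infty$.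

**Step 2: Schur's test with the weight $|y|^{-n/2}$.** In (8) take $s=k$ and $s'=\frac{n-k}2$, so that $s+s'=\frac{n+k}2<n$. This gives
$$c_{n,k}\int|x-y|^{k-n}|y|^{-\frac{n+k}2}dy=\frac{c_{n,(n+k)/2}}{c_{n,(n-k)/2}}\,|x|^{-\frac{n-k}2}=\gamma_{n,k}^{-1}\,|x|^{-\frac{n-k}2},$$
because the ratio equals $2^{-k}\big[\Gamma(\frac{n-k}4)/\Gamma(\frac{n+k}4)\big]^2$. So the positive symmetric kernel $\mathcal K(x,y)=c_{n,k}|x|^{-k/2}|x-y|^{k-n}|y|^{-k/2}$ satisfies, with $q(y)=|y|^{-n/2}$,
$$\int\mathcal K(x,y)\,q(y)\,dy=\gamma_{n,k}^{-1}\,q(x).$$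
By Cauchy–Schwarz and the symmetry of $\mathcal K$,
$$\iint\mathcal K(x,y)|w(x)||w(y)|\le\Big(\iint\mathcal K\,|w(x)|^2\tfrac{q(y)}{q(x)}\Big)^{\frac12}\Big(\iint\mathcal K\,|w(y)|^2\tfrac{q(x)}{q(y)}\Big)^{\frac12}\le\gamma_{n,k}^{-1}\|w\|^2 .$$
For $F\in C_c^\infty$ write $\||D|^{-k/2}F\|^2$ for the left side of (9) with $s=k$. Applying (9) to $F=|y|^{-k/2}w$ with $w\in C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)$ yields
$$\big\||D|^{-k/2}|y|^{-k/2}w\big\|^2\le\gamma_{n,k}^{-1}\|w\|^2 .\tag{10}$$
This is Herbst's inequality (Comm. Math. Phys. 53 (1977)).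

**Step 3: from (10) to the gap.** Let $u,v\in C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)$ and put $h=P_0u$ and $w=|y|^{k/2}h$. Then $\hat h=p(\xi)\hat u$. Since $p(\xi)$ is Hermitian with eigenvalues of absolute value at least $c|\xi|^k$, for $\xi\ne0$ we have $\hat u=p(\xi)^{-1}\hat h$ with $\|p(\xi)^{-1}\|\le c^{-1}|\xi|^{-k}$. By Plancherel, then Cauchy–Schwarz after splitting $|\xi|^{-k}=|\xi|^{-k/2}|\xi|^{-k/2}$, then (10) applied twice,
$$|\langle|y|^{-\frac k2}u,v\rangle|=|\langle u,|y|^{-\frac k2}v\rangle|\le c^{-1}\big\||D|^{-\frac k2}|y|^{-\frac k2}w\big\|\,\big\||D|^{-\frac k2}|y|^{-\frac k2}v\big\|\le(c\gamma_{n,k})^{-1}\|w\|\,\|v\| .$$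
As the $v$ are dense in $L^2$, $\||y|^{-k/2}u\|\le(c\gamma_{n,k})^{-1}\||y|^{k/2}P_0u\|$, which is the inequality in Theorem 2(b). By (7) it says $\|\varphi\|\le(c\gamma_{n,k})^{-1}\|P_g\varphi\|$ on $\Gamma_c(V)$, hence on $H^k$ by Lemma 1, and self-adjointness gives the gap. Conversely, if $\operatorname{spec}(P_g)$ avoids $(-c\gamma_{n,k},c\gamma_{n,k})$, the spectral theorem gives $\|P_g\varphi\|\ge c\gamma_{n,k}\|\varphi\|$, which by (7) is the inequality. So the two statements are equivalent, and this reproves Theorem 1.

## 8. Sharpness for even $k$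

Now let $k<n$ be even and $p(\xi)=c|\xi|^k\,\mathrm{Id}$, so $P_0=c\big(-\sum\partial_i^2\big)^{k/2}$. We exhibit a generalized eigensection for the value $c\gamma_{n,k}$, namely a constant one.

**Step 1: a constant section is multiplied by $c\gamma_{n,k}$.** From $-\sum\partial_i^2\,r^{-b}=b(n-2-b)r^{-b-2}$, applied for $b=\frac{n-k}2+2j$ with $j=0,\dots,\frac k2-1$ in turn,
$$P_0\,r^{-\frac{n-k}2}=c\prod_{j=0}^{k/2-1}\Big(\frac{n-k}2+2j\Big)\Big(\frac{n+k}2-2-2j\Big)\;r^{-\frac{n+k}2} .$$
Replacing $j$ by $\frac k2-1-j$ in the second factor turns it into $\frac{n-k}2+2j$. The product is therefore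
$$\prod_{j=0}^{k/2-1}\Big(\frac{n-k}2+2j\Big)^2=2^k\prod_{j=0}^{k/2-1}\Big(\frac{n-k}4+j\Big)^2=2^k\left[\frac{\Gamma(\frac{n-k}4+\frac k2)}{\Gamma(\frac{n-k}4)}\right]^2=\gamma_{n,k}.$$
Thus for a constant section $\varphi=\eta\ne0$, formula (1) gives $P_g\varphi=c\gamma_{n,k}\varphi$. For $k=2$ the product has the single factor $\big(\frac{n-2}2\big)^2$, so $\gamma_{n,2}=\frac{(n-2)^2}4$.

**Step 2: cutting off.** We record this for any $\mu\in\mathbb R$ and any smooth $t$-independent section $\varphi\ne0$ with $P_g\varphi=\mu\varphi$; it does not use $k<n$. Let $\chi\in C_c^\infty(\mathbb R)$, $\chi\ne0$, and $\varphi_R=\chi(t/R)\varphi$ for $R\ge1$. Then $\|\varphi_R\|^2$ is a positive constant times $R$. Further, $(P_g-\mu)\varphi_R=[P_g,\chi(t/R)]\varphi$. The coefficients of $P_g$ are independent of $t$, and each term of the commutator contains at least one derivative of $\chi(t/R)$. So the right side is $O(1/R)$ pointwise, supported where $|t|=O(R)$, and its squared norm is $O(R^{-2}\cdot R)$. Hence $\|(P_g-\mu)\varphi_R\|/\|\varphi_R\|\to0$, and $\mu\in\operatorname{spec}(P_g)$.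

With $\mu=c\gamma_{n,k}$ this completes the proof of Theorem 2(b). $\square$

The constant need not be sharp outside this class. For the Dirac operator of Case B, $D_0^2=-\sum\partial_i^2$ shows that $p(\xi)$ has eigenvalues $\pm|\xi|$, so $c=1$. The gap is $\frac12$, whereas $\gamma_{2,1}=2\,[\Gamma(\frac34)/\Gamma(\frac14)]^2\approx0.2285$.

## 9. Orders $k\ge n$: polynomials and the parity of $k-n$

We prove Theorem 2(c). For $k<n$ the operator is invertible by Theorem 1. For $k\ge n$ the question is which solutions of $P_0u=0$ on $\mathbb R^n\setminus\{0\}$ are homogeneous of a degree with real part $\frac{k-n}2$, because these are the ones that correspond to bounded oscillating sections on the cylinder. If $\frac{k-n}2$ is an integer, polynomials are available. If not, nothing is.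

Before the proof, here is a computation with formula (1) for $n=3$, $k=4$ and $P_0=(\sum\partial_i^2)^2$, where $k-n=1$. We use only this operator on the cylinder; the computation illustrates the formula and does not assert that the operator belongs to an assignment $P$ on all Riemannian manifolds. Let $Y_l$ be a spherical harmonic of degree $l$ on $\mathbb S^2$. From $\sum\partial_i^2(r^dY_l)=(d-l)(d+l+1)r^{d-2}Y_l$, with $d=\frac12+i\lambda$, two applications multiply $r^dY_l$ by
$$(d-l)(d+l-1)\cdot(d+l+1)(d-2-l)=\big(\lambda^2+(l-\tfrac12)^2\big)\big(\lambda^2+(l+\tfrac32)^2\big)$$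
and by the power $r^{-4}$. Here we paired factors of the form $(i\lambda-b)(i\lambda+b)=-(\lambda^2+b^2)$, with $b=l-\frac12$ and $b=l+\frac32$. So $e^{i\lambda t}Y_l$ is multiplied by this number. Its smallest value is $\frac14\cdot\frac94=\frac9{16}$, attained at $\lambda=l=0$, and the spectrum is $[\frac9{16},\infty)$. No factor can vanish because $\frac12$ is not an integer.

**Step 1: $k\ge n$ with $k-n$ even gives $0\in\operatorname{spec}(P_g)$.** Let $m=\frac{k-n}2$, so $0\le m<k$. Let $q\ne0$ be a $\mathbb C^N$-valued homogeneous polynomial of degree $m$. Every term of $P_0$ has order $k>m$, so $P_0q=0$. The section $\varphi=r^{\frac{n-k}2}q=r^{-m}q$ depends only on $x=y/r$, so it is smooth, $t$-independent and nonzero, and by (1) $P_g\varphi=0$. Step 2 of Section 8 with $\mu=0$ gives $0\in\operatorname{spec}(P_g)$, and $P_g$ is not invertible.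

**Step 2: $k>n$ with $k-n$ odd, reduction to homogeneous solutions.** In the trivialization of Theorem 2(a) let $T$ be the plain translation $(T\varphi)(x,t)=\varphi(x,t+1)$. It is an isometric lift of $\tau$ commuting with $P_g$, so Lemma 2 applies and we must show that every $P_\theta$ is injective. Suppose $v\ne0$ is smooth, $1$-periodic in $t$, and $P_\theta v=0$. Expand $v=\sum_{l\in\mathbb Z}e^{2\pi ilt}v_l(x)$, which converges with all derivatives. As the coefficients of $P_g$ do not depend on $t$, $P_g(e^{i\lambda t}\psi(x))$ is $e^{i\lambda t}$ times a section depending only on $x$. So $0=P_\theta v=\sum_le^{2\pi ilt}\big(e^{-i(\theta+2\pi l)t}P_g(e^{i(\theta+2\pi l)t}v_l)\big)$ is a Fourier series in $t$, and each term vanishes. Choose $l$ with $\psi:=v_l\ne0$ and put $\lambda=\theta+2\pi l$. Then $P_g(e^{i\lambda t}\psi)=0$, and by (1)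
$$u=r^d\,\psi(y/r),\qquad d=\tfrac{k-n}2+i\lambda,$$
satisfies $P_0u=0$ on $\mathbb R^n\setminus\{0\}$.

**Step 3: $u$ solves the equation across $0$.** Since $\operatorname{Re}d>0$, $u$ extends continuously to $\mathbb R^n$ by $u(0)=0$, grows polynomially, and so is a tempered distribution, homogeneous of degree $d$. Hence $P_0u$ is supported at $0$ and homogeneous of degree $d-k$, with real part $\frac{k-n}2-k=-\frac{n+k}2$. This is not an integer, because $n+k$ is odd. A distribution supported at $0$ is a finite sum $\sum_jF_j$, where $F_j$ is a linear combination of the $\partial^\alpha\delta_0$ with $|\alpha|=j$, homogeneous of degree $-n-j$. Scaling by $s>0$ and using the linear independence of the $\partial^\alpha\delta_0$ gives $(s^{-n-j}-s^{d-k})F_j=0$ for all $s$, so every $F_j=0$. Thus $P_0u=0$ on all of $\mathbb R^n$.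

**Step 4: $u$ is a polynomial, hence zero.** Taking Fourier transforms, $p(\xi)\hat u=0$. As $p(\xi)$ is invertible for $\xi\ne0$, $\operatorname{supp}\hat u\subset\{0\}$. So $\hat u$ is a finite combination of derivatives of $\delta_0$, and $u$ is a polynomial $\sum_ju_j$ with $u_j$ homogeneous of degree $j$. From $u(sy)=s^du(y)$ we get $s^ju_j=s^du_j$ for all $s>0$. Since $\operatorname{Re}d=\frac{k-n}2$ is not an integer, every $u_j=0$. So $u=0$ and $\psi=0$, a contradiction. Therefore every $P_\theta$ is injective, and by Lemma 2 $P_g$ is invertible. $\blacksquare$
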